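# Minimum degrees in 3-coloring templates without rainbow triangles: the sharp bound for $\delta(G_2)+\delta(G_3)$

## 1. Templates, rainbow triangles, Gallai templates

All graphs are finite and simple.

**Definition (template).** A *$3$-coloring template* on a vertex set $V$ is a triple $\mathbf G=(G_1,G_2,G_3)$ of graphs on the common vertex set $V$. It is an *$n$-vertex* template if $V$ has $n$ elements.

We say that a pair of vertices *has color $i$* if it is an edge of $G_i$. A pair may have several colors, or none. When we say that a pair is "in $G_i$ only", it has color $i$ and no other color.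

*Example.* On $V=\{x,y,u\}$ let $G_1=\{xu\}$, $G_2=\{yu,xy\}$, $G_3=\{xy\}$. The pair $xy$ has the two colors $2$ and $3$; the other two pairs have one color each.

**Definition (rainbow triangle).** A *rainbow triangle* in $\mathbf G$ is a triple of edges $(e_1,e_2,e_3)$ with $e_i\in G_i$ for each $i$ such that $\{e_1,e_2,e_3\}$ forms a triangle in $V$.

*Example.* In the template above, $(xu,\,yu,\,xy)$ is a rainbow triangle: $xu\in G_1$, $yu\in G_2$, $xy\in G_3$. If we replace $G_3$ by $\{xu\}$, the pairs $yu$ and $xy$ both have color $2$ only, while $xu$ has colors $1$ and $3$. Now there is no rainbow triangle, since two of the three edges can only be used in color $2$.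

The second half of this example is a criterion that we shall use all the time: *if two edges of a triangle lie in the same $G_i$ only, the triangle cannot be made rainbow.*

**Definition (Gallai template).** A *Gallai $3$-coloring template* is a $3$-coloring template that contains no rainbow triangle.

*Example (clique templates).* Partition $V$ into parts $P_1,\dots,P_m$. Put every pair between two different parts in $G_1$ only, and every pair inside a part in both $G_2$ and $G_3$. A triangle meeting at least two parts has at least two edges between different parts, and both are in $G_1$ only. A triangle inside one part has no edge of color $1$. So this is a Gallai template.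

**Definition (minimum degree).** $N_i(x)$ is the set of neighbors of $x$ in $G_i$, and $\delta(G)$ is the minimum degree of a graph $G$.

*Example.* In a clique template whose largest and smallest parts have $a$ and $b$ vertices, $\delta(G_1)=n-a$ and $\delta(G_2)=\delta(G_3)=b-1$.

Two special clique templates will guide us. With $r$ equal parts, $\delta(G_1)=\frac{r-1}{r}n$ and $\delta(G_2)=\delta(G_3)=\frac nr-1$. With $r+1$ equal parts, $\delta(G_1)=\frac{r}{r+1}n$ and $\delta(G_2)=\delta(G_3)=\frac n{r+1}-1$.

## 2. A gap below $2n/(r+1)$ and the constants $c_r$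

**Question.** Fix an integer $r\ge2$. Let $\mathbf G$ be an $n$-vertex Gallai $3$-coloring template with $\delta(G_1)\ge\delta(G_2)\ge\delta(G_3)>0$, and suppose
$$\delta(G_1)>\frac{r-1}r\,n,\qquad \delta(G_2)>\frac n{r+1}.$$
Is there a constant $\varepsilon=\varepsilon(r)>0$, depending only on $r$, such that always
$$\delta(G_2)+\delta(G_3)\le(1-\varepsilon)\frac{2n}{r+1}\,?$$

The question is stated by Victor Falgas-Ravry, Klas Markström and Eero Räty in "Minimum degree conditions for rainbow triangles", arXiv:2305.12772 (2023).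

The two clique templates above explain the shape of the hypotheses. The one with $r$ equal parts just misses the condition on $G_1$. The one with $r+1$ equal parts satisfies the condition on $G_1$, just misses the condition on $G_2$, and has $\delta(G_2)+\delta(G_3)=\frac{2n}{r+1}-2$. So the question is whether pushing $\delta(G_2)$ above $\frac n{r+1}$ forces the sum to *drop* by a constant factor. It does, and the exact drop can be computed. Put
$$c_2=\frac58,\qquad c_3=\frac37,\qquad c_r=\frac{3r-4}{2r(r-1)}\quad(r\ge4).$$

**Theorem 1.** Let $r\ge2$ and let $\mathbf G$ be an $n$-vertex Gallai $3$-coloring template with $\delta(G_3)>0$, $\delta(G_1)>\frac{r-1}rn$ and $\delta(G_2)>\frac n{r+1}$. Then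
$$\delta(G_2)+\delta(G_3)\le c_r\,n.$$
The constant $c_r$ is best possible: there are templates satisfying all hypotheses of the Question with $(\delta(G_2)+\delta(G_3))/n\to c_r$.

**Consequence.** The answer is yes for every $r\ge 2$. Indeed $c_r<\frac2{r+1}$: we have $\frac58<\frac23$ and $\frac37<\frac12$, and for $r\ge4$ the inequality $(3r-4)(r+1)<4r(r-1)$ is equivalent to $r^2-3r+4>0$, which is true. A constant $\varepsilon$ is admissible exactly when $(1-\varepsilon)\frac2{r+1}\ge c_r$: this suffices by the bound, and is necessary by sharpness. So the largest admissible value is $\varepsilon(r)=1-\frac{(r+1)c_r}2$, that is,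
$$\varepsilon(2)=\frac1{16},\qquad\varepsilon(3)=\frac17,\qquad\varepsilon(r)=\frac{r^2-3r+4}{4r(r-1)}\quad(r\ge4).$$

For later use we record
$$c_r\ \ge\ \frac3{2r+1}\ >\ \frac1r\qquad(r\ge2).\tag{1}$$
For $r\ge4$ the first inequality says $(3r-4)(2r+1)\ge6r(r-1)$, that is, $r\ge4$. For $r=3$ there is equality, and $\frac58>\frac35$. The second inequality says $3r>2r+1$.

## 3. Non-neighbors in color 1, and what can be done by hand

From now on $\mathbf G$ satisfies the hypotheses of the bound in Theorem 1. For $A\subseteq V$ we write $|A|$ for the cardinality of $A$ *divided by $n$*, so $|V|=1$. Put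
$$d_i=\frac{\delta(G_i)}n,\qquad s=d_2+d_3,\qquad D=1-d_1,\qquad \alpha=D-d_2.$$
The hypotheses say $D<\frac1r$ and $d_2>\frac1{r+1}$. Let $M(x)=V\setminus N_1(x)$. It contains $x$, and $|M(x)|\le D$.

The basic observation is
$$y\in N_3(x)\ \Rightarrow\ N_2(y)\subseteq M(x),\qquad\qquad z\in N_2(x)\ \Rightarrow\ N_3(z)\subseteq M(x).\tag{2}$$
For the first part, suppose $u\in N_2(y)\cap N_1(x)$. Then $u\ne x$ and $u\neq y$, and $xu\in G_1$, $yu\in G_2$, $xy\in G_3$ is a rainbow triangle. The second part is the same with colors $2$ and $3$ exchanged.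

Since $N_3(x)\ne\emptyset$ and $N_2(x)\ne\emptyset$, (2) gives $d_2\le D<\frac1r$ and $d_3\le D<\frac1r$. Hence
$$0\le\alpha<\frac1r-\frac1{r+1}=\frac1{r(r+1)}\tag{3}$$
and $s<\frac2r$. This trivial bound is larger than $\frac2{r+1}$, so it does not answer the question.

*Small $n$.* For $r=2$ no template with $n\le4$ satisfies the hypotheses. For $n\le 2$, $\delta(G_1)>\frac n2$ is impossible, since $\delta(G_1)\le n-1$. For $n=3$ and $n=4$ the hypotheses force $\delta(G_2)\ge2$ and $\delta(G_1)\ge n-1$, while $d_2\le D$ says $\delta(G_2)\le n-\delta(G_1)\le1$.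

*Clique templates.* Can a clique template satisfy the hypotheses? Its parts must have fewer than $\frac nr$ vertices (from $G_1$), so there are more than $r$ parts. They must have more than $\frac n{r+1}$ vertices (from $G_2$), so there are fewer than $r+1$ parts. There is no integer strictly between $r$ and $r+1$. So templates satisfying the hypotheses must mix the colors in some other way.

## 4. Three families that approach $c_r$

This section proves the sharpness part of Theorem 1. Sizes here are ordinary cardinalities.

**The heptagon template ($r=3$).** Let $V=V_0\cup\dots\cup V_6$ with $p>3$ vertices in each $V_i$, so $n=7p$; indices are mod $7$. Pairs between $V_i$ and $V_{i+1}$ are in $G_2$ only. Pairs inside $V_i$ are in $G_1$ and $G_3$. All other pairs are in $G_1$ only.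

*No rainbow triangle.* An edge of color $3$ lies inside some $V_i$. A third vertex outside $V_i$ is joined to both ends by pairs of the same single color. A third vertex inside $V_i$ gives a triangle with no edge of color $2$.

*Degrees.* $\delta(G_1)=(p-1)+4p=5p-1>\frac{14p}3=\frac{2n}3$, because $p>3$. Also $\delta(G_2)=2p>\frac{7p}4=\frac n4$, and $\delta(G_3)=p-1$. Hence $\frac{\delta(G_2)+\delta(G_3)}n=\frac{3p-1}{7p}\to\frac37$, and $\delta(G_1)\ge\delta(G_2)\ge\delta(G_3)>0$.

**The triangle template ($r\ge4$).** Let $p\ge r-1$, $b=(r-1)p$ and $a=(2r-3)p+r$. Let $V$ be the disjoint union of $A_1,\dots,A_{r-1}$ with $a$ vertices each and $B=B_1\cup B_2\cup B_3$ with $b$ vertices in each $B_j$. Then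
$$n=(r-1)a+3b=(r-1)\bigl((2r-3)p+r+3p\bigr)=r(r-1)(2p+1).$$
Pairs between different sets among $A_1,\dots,A_{r-1},B$ are in $G_1$ only. Pairs inside $A_i$ are in $G_2$ and $G_3$. Pairs inside $B_j$ are in $G_1$ and $G_3$. Pairs between different $B_j$ are in $G_2$ only.

*No rainbow triangle.* A triangle meeting at least two of $A_1,\dots,A_{r-1},B$ has two edges in $G_1$ only. Inside $A_i$ there is no color $1$. A triangle inside $B$ either lies in one $B_j$, where there is no color $2$, or has at least two edges in $G_2$ only.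

*Degrees.* A vertex of $A_i$ has $n-a$ neighbors in $G_1$, and a vertex of $B$ has $n-3b+(b-1)=n-(2b+1)$. Now $\frac nr=(r-1)(2p+1)=(2r-2)p+r-1$. We have $\frac nr-a=p-1>0$ and $\frac nr-(2b+1)=r-2>0$. So $\delta(G_1)>n-\frac nr$. Next, $\delta(G_2)=\min(a-1,2b)$, and $2b-(a-1)=p-(r-1)\ge0$, so $\delta(G_2)=a-1=(2r-3)p+r-1$. It exceeds $\frac n{r+1}$, since
$$(r+1)(a-1)-n=\bigl((r+1)(2r-3)-2r(r-1)\bigr)p+(r+1)(r-1)-r(r-1)=(r-3)p+r-1>0.$$
Finally $b\le a$, so $\delta(G_3)=b-1>0$. Therefore
$$\frac{\delta(G_2)+\delta(G_3)}n=\frac{(3r-4)p+r-2}{r(r-1)(2p+1)}\ \longrightarrow\ \frac{3r-4}{2r(r-1)}=c_r.$$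
The order holds: $\delta(G_1)>\frac{r-1}rn\ge\frac nr>a-1=\delta(G_2)\ge b-1=\delta(G_3)$.

**The pentagon template ($r=2$).** Let $V=S\cup B_0\cup\dots\cup B_4$, where each $B_i$ has $p>7$ vertices (indices mod $5$) and $S$ has $3p+4$ vertices, so $n=8p+4$. Pairs between $S$ and $V\setminus S$ are in $G_1$ only. Pairs inside $S$ are in $G_2$ and $G_3$. Pairs inside $B_i$ are in $G_1$ and $G_2$. Pairs between $B_i$ and $B_{i\pm1}$ are in $G_3$ only. Pairs between $B_i$ and $B_{i\pm2}$ are in $G_2$ only.

*No rainbow triangle.* A triangle meeting both $S$ and its complement has two edges in $G_1$ only. Inside $S$ there is no color $1$. Inside $\bigcup B_i$, an edge of color $1$ lies in some $B_i$; a third vertex outside $B_i$ sends to it two edges with the same single color, and a third vertex inside $B_i$ sees no color $3$ there.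

*Degrees.* $\delta(G_1)=\min\bigl(5p,\,(3p+4)+(p-1)\bigr)=4p+3>4p+2=\frac n2$. Also $\delta(G_2)=\min\bigl(3p+3,\,(p-1)+2p\bigr)=3p-1>\frac{8p+4}3=\frac n3$, because $p>7$. Finally $\delta(G_3)=\min(3p+3,2p)=2p$. Hence $\frac{\delta(G_2)+\delta(G_3)}n=\frac{5p-1}{8p+4}\to\frac58$, and $\delta(G_1)\ge\delta(G_2)\ge\delta(G_3)>0$.

It remains to prove the upper bound.

## 5. The set $H(x)$ reached by one step in color 3 and one in color 2

For a set $A$ write $N_i(A)=\bigcup_{a\in A}N_i(a)$. By (2), both $N_2(N_3(x))$ and $N_3(N_2(x))$ lie in $M(x)$. When $s$ is not too small these two sets coincide, and their common value controls everything. In this section and the next we assume only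
$$s>D.\tag{4}$$

**Lemma 1.** $N_2(N_3(x))=N_3(N_2(x))$ for every $x$. Call this set $H(x)$. Then
$$w\in H(x)\iff N_2(w)\cap N_3(x)\neq\emptyset\iff N_3(w)\cap N_2(x)\ne\emptyset\iff x\in H(w),$$
and $d_2\le|H(x)|\le D$.

*Proof.* First a remark: if $y\in N_3(c)$ and $z\in N_2(c)$, then $N_2(y)$ and $N_3(z)$ both lie in $M(c)$ by (2), so
$$|N_2(y)\cap N_3(z)|\ge d_2+d_3-D=s-D>0.\tag{5}$$

Let $w\in N_2(N_3(x))$, say $w\in N_2(y)$ with $y\in N_3(x)$. Apply (5) with center $y$ to $x\in N_3(y)$ and $w\in N_2(y)$: the sets $N_2(x)$ and $N_3(w)$ meet. If $z$ is a common element, then $z\in N_2(x)$ and $w\in N_3(z)$, so $w\in N_3(N_2(x))$.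

Conversely, let $w\in N_3(z)$ with $z\in N_2(x)$. Apply (5) with center $z$ to $w\in N_3(z)$ and $x\in N_2(z)$: the sets $N_2(w)$ and $N_3(x)$ meet, so $w\in N_2(N_3(x))$. The two sets are equal.

Now $w\in N_2(N_3(x))$ says that $N_2(w)\cap N_3(x)\ne\emptyset$, and $w\in N_3(N_2(x))$ says that $N_3(w)\cap N_2(x)\neq\emptyset$. The last condition also says $x\in N_2(N_3(w))=H(w)$. Finally $H(x)\subseteq M(x)$ gives $|H(x)|\le D$, and since $N_3(x)\ne\emptyset$ the set $H(x)$ contains some $N_2(y)$, so $|H(x)|\ge d_2$. $\square$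

In later arguments we use constantly that if $x\in N_3(y)$ then $N_2(x)\subseteq H(y)$, and if $x\in N_2(z)$ then $N_3(x)\subseteq H(z)$.

*Examples.* In a clique template whose parts have at least three vertices, one step inside the part followed by another reaches the whole part: both two-step sets at $x$ are the part containing $x$. In the heptagon template, take $x\in V_0$: $N_3(x)=V_0\setminus\{x\}$, so $H(x)=V_1\cup V_6$, and the other order agrees, since $N_3(V_1\cup V_6)=V_1\cup V_6$. Here (4) holds because $ns=3p-1>2p+1=nD$. In the triangle template, $H(x)=A_i$ for $x\in A_i$, and $H(x)=B_2\cup B_3$ for $x\in B_1$; (4) holds because $ns=a+b-2$ exceeds both $a$ and $2b+1$ (as $a-b-3=(r-2)p+r-3>0$). In the pentagon template, $H(x)=S$ for $x\in S$. For $x\in B_0$ we have $N_3(x)=B_1\cup B_4$, and $N_2(B_1)=B_1\cup B_3\cup B_4$, $N_2(B_4)=B_4\cup B_1\cup B_2$, so $H(x)=B_1\cup B_2\cup B_3\cup B_4$. Here $ns=5p-1>4p+1=nD$.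

**Lemma 2.** If $w\in H(x)$, then $|N_3(x)\setminus N_2(w)|\le\alpha$ and $|N_2(x)\setminus N_3(w)|\le D-d_3$.

*Proof.* By Lemma 1 there is $z\in N_2(x)\cap N_3(w)$. Then $x\in N_2(z)$ and $w\in N_3(z)$, so $N_3(x)\cup N_2(w)\subseteq H(z)$, which has size at most $D$. As $|N_2(w)|\ge d_2$, we get $|N_3(x)\setminus N_2(w)|\le D-d_2=\alpha$. By Lemma 1 there is also $y\in N_3(x)\cap N_2(w)$. Then $N_2(x)\cup N_3(w)\subseteq H(y)$, and $|N_3(w)|\ge d_3$ gives the second bound. $\square$

## 6. Classes of vertices with the same $H$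

**Definition.** Write $x\equiv x'$ if $H(x)=H(x')$.

**Lemma 3.** (a) If $|N_3(x)\cap N_3(x')|>\alpha$, then $x\equiv x'$. (b) If $|N_2(x)\cap N_2(x')|>D-d_3$, then $x\equiv x'$.

*Proof.* Suppose $x\not\equiv x'$; by symmetry let $w\in H(x)\setminus H(x')$. Since $w\notin H(x')$, Lemma 1 gives $N_2(w)\cap N_3(x')=\emptyset$ and $N_3(w)\cap N_2(x')=\emptyset$. Hence $N_3(x)\cap N_3(x')\subseteq N_3(x)\setminus N_2(w)$, which has size at most $\alpha$ by Lemma 2. Likewise $N_2(x)\cap N_2(x')\subseteq N_2(x)\setminus N_3(w)$, which has size at most $D-d_3$. So neither hypothesis holds. $\square$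

*Every $H(x)$ is a union of $\equiv$-classes.* If $w\in H(x)$ and $w'\equiv w$, then $x\in H(w)=H(w')$, so $w'\in H(x)$.

**Definition.** Let $\mathcal C$ be the set of $\equiv$-classes, with weight $w(C)=|C|$ for a class $C$. For $C\in\mathcal C$ let $F(C)\subseteq\mathcal C$ be the set of classes that make up $H(x)$ for $x\in C$. Let $m_C$ be the number of elements of $F(C)$. For a set of classes, $w$ denotes the sum of the weights.

By Lemma 1, $E\in F(C)$ if and only if $C\in F(E)$ (loops $C\in F(C)$ are allowed). Also $m_C\ge1$, and $F(C)=F(C')$ only if $C=C'$.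

*Examples.* For the heptagon template the classes are $V_0,\dots,V_6$, and $F(V_i)=\{V_{i-1},V_{i+1}\}$. For the triangle template, $F(A_i)=\{A_i\}$, $F(B_1)=\{B_2,B_3\}$, and so on cyclically. For the pentagon template, $F(S)=\{S\}$, and $F(B_i)$ consists of the four classes $B_j$ with $j\neq i$.

## 7. Disjoint sets $H(x)$ are easy; overlapping ones need fractional weights

The natural first plan is to copy the count for clique templates, with the sets $H(x)$ as parts. They have the right size, since $\frac1{r+1}<|H(x)|<\frac1r$, and they cover $V$: every $w$ lies in $H(x)$ for each $x\in H(w)$. If any two of them were equal or disjoint, they would form a partition of $V$ into $q$ sets with $\frac q{r+1}<1<\frac qr$, and no integer $q$ satisfies $r<q<r+1$.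

The plan stops at the words "equal or disjoint". In the heptagon template $H(x)=V_1\cup V_6$ for $x\in V_0$ and $H(x)=V_1\cup V_3$ for $x\in V_2$: the sets overlap and differ. It must stop somewhere, because the plan used only (4), and the templates of Section 4 satisfy (4) and all the hypotheses.

The remedy is to count with weights. Suppose $\lambda:\mathcal C\to\mathbb R$ is a function, and put $\lambda(F(E))=\sum_{C\in F(E)}\lambda(C)$. Exchanging the order of summation and using the symmetry of $F$,
$$\sum_{C}\lambda(C)\,w(F(C))=\sum_{C}\sum_{E\in F(C)}\lambda(C)w(E)=\sum_E w(E)\,\lambda(F(E)).\tag{6}$$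
If $\lambda\ge0$ can be chosen with $\lambda(F(E))=1$ for *every* $E$, the right side is $1$, and the bounds $\frac1{r+1}<w(F(C))<\frac1r$ give $r<\sum\lambda<r+1$. If the values of $\lambda$ are fractions with a small denominator, only few values of $\sum\lambda$ remain. In the heptagon template $\lambda\equiv\frac12$ works, with $\sum\lambda=\frac72$.

To build such a $\lambda$ we need to know how many classes an $F(C)$ can contain, so we need a lower bound on the weight of a class. This works when $d_3>2\alpha$, and it covers everything except part of the case $r=2$.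

**From here on we assume, for contradiction, that $s>c_r$.** By (1), $s>\frac3{2r+1}>\frac1r>D$, so (4) holds.

## 8. The case $d_3>2\alpha$: counting classes

**Step A0 (every class has weight at least $d_3$).** We show that each $N_3(y)$ lies in a single class. Let $x,x'\in N_3(y)$. Then $N_2(x)\cup N_2(x')\subseteq H(y)$, so
$$|N_2(x)\cap N_2(x')|\ge2d_2-D=D-2\alpha>D-d_3,$$
and $x\equiv x'$ by Lemma 3(b). Conversely, every class contains some $N_3(y)$: take $x\in C$ and $y\in N_3(x)$; then $x\in N_3(y)$, so $N_3(y)\subseteq C$. Hence $w(C)\ge d_3$ for all $C$. Put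
$$t=\min_Cw(C)\ge d_3,\qquad h=\min_Cw(F(C))\ge d_2.$$
For all $C$,
$$\frac1{r+1}<h\le w(F(C))\le D<\frac1r,\qquad h+t\ge s>c_r\ge\frac3{2r+1}>\frac1r.\tag{7}$$

**Step A0′ (four rules for $F$).** These are what we need in order to construct $\lambda$.

(i) *If $F(C)\subseteq F(C')$ then $C=C'$.* Otherwise $F(C)\neq F(C')$, the inclusion is proper, and $w(F(C'))\ge h+t>\frac1r$, against (7).

(ii) *If $F(C)=\{E\}$ then $F(E)=\{C\}$.* By symmetry $C\in F(E)$. If $C'\in F(E)$, then $E\in F(C')$, so $F(C)\subseteq F(C')$ and $C'=C$ by (i). Consequently, if $\mathcal C_1=\{C:m_C=1\}$, then $F$ induces a bijection of $\mathcal C_1$ onto itself. Moreover *a class in $\mathcal C_1$ lies in no $F(C)$ with $m_C\ge2$*: if $E\in F(C)$ and $m_E=1$, then $C\in F(E)$, so $F(E)=\{C\}$, and therefore $F(C)=\{E\}$.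

(iii) Identity (6) holds.

(iv) *Not all $m_C$ equal $1$.* Otherwise $\lambda\equiv1$ in (6), with $q$ the number of classes, gives $qh\le1<\frac qr$. With $h>\frac1{r+1}$ this means $r<q<r+1$, which is impossible.

**Step A1 (all $m_C\le2$, any $r\ge2$).** Here $\lambda$ takes values $1$ and $\frac12$; this fixes the combinatorics up to one parameter, and an optimization of weights finishes. Let $\mathcal C_2=\{C:m_C=2\}$, and let $j$ and $k$ be the numbers of elements of $\mathcal C_1$ and $\mathcal C_2$. By (iv), $k\ge1$. Put $\lambda=1$ on $\mathcal C_1$ and $\lambda=\frac12$ on $\mathcal C_2$. If $m_E=1$, then $F(E)$ is a single class, in $\mathcal C_1$, by (ii). If $m_E=2$, then $F(E)$ consists of two classes, both in $\mathcal C_2$, again by (ii). So $\lambda(F(E))=1$ for all $E$, and (6) gives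
$$\Bigl(j+\frac k2\Bigr)h\le1<\Bigl(j+\frac k2\Bigr)\frac1r.$$
With $h>\frac1{r+1}$ we get $2r<2j+k<2r+2$, hence
$$2j+k=2r+1,\qquad h\le\frac2{2r+1}.$$
So $k$ is odd. Also $k\ne1$, because for $C\in\mathcal C_2$ the set $F(C)\subseteq\mathcal C_2$ has two elements. Hence $k\ge3$ and $j\le r-1$.

Let $W=w(\mathcal C_2)$. We use three facts. First, $kt\le W$. Second, since $F$ permutes $\mathcal C_1$, $jh\le\sum_{C\in\mathcal C_1}w(F(C))=w(\mathcal C_1)=1-W$. Third, each $E\in\mathcal C_2$ lies in $F(C)$ for exactly the two classes $C\in F(E)$, both in $\mathcal C_2$, and $F(C)\subseteq\mathcal C_2$ for $C\in\mathcal C_2$; so $2W=\sum_{C\in\mathcal C_2}w(F(C))<\frac kr$.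

*If $j\le k$*, then
$$k(h+t)=(kt+jh)+(k-j)h\le1+\frac{2(k-j)}{2r+1}=\frac{(2j+k)+2k-2j}{2r+1}=\frac{3k}{2r+1},$$
so $h+t\le\frac3{2r+1}\le c_r$, against (7).

*If $j>k$*, then $r-1\ge j\ge4$, so $r\ge5$. As $\frac1k-\frac1j>0$ and $W<\frac k{2r}$,
$$h+t\le\frac{1-W}j+\frac Wk=\frac1j+W\Bigl(\frac1k-\frac1j\Bigr)<\frac1j+\frac k{2r}\Bigl(\frac1k-\frac1j\Bigr)=\frac1{2r}+\frac{2r-k}{2rj}.$$
Since $2r-k=2j-1$, the right side equals
$$\frac1{2r}+\frac{2j-1}{2rj}=\frac3{2r}-\frac1{2rj}\le\frac3{2r}-\frac1{2r(r-1)}=\frac{3r-4}{2r(r-1)}=c_r,$$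
against (7).

**Step A2 (some $m_C\ge3$, $r\ge4$).** A set $F(C)$ with three classes makes $t$ too small. We have $3t\le w(F(C))<\frac1r$ and $h<\frac1r$, so $h+t<\frac4{3r}$. Now $\frac4{3r}\le\frac3{2r+1}$ is equivalent to $8r+4\le9r$, that is, $r\ge4$. So $h+t<\frac3{2r+1}\le c_r$, against (7).

**Step A3 (some $m_C\ge3$, $r=3$).** Here the numbers are tight enough that a $\lambda$ with values in sixths gives a contradiction. Rescale all weights so that the total is $63$. Then (7) says $w(F(C))<21$ for all $C$ and $h+t>27$. As $h<21$, we get $t>6$. Four classes weigh more than $24$, so all $m_C\le3$, and some $m_C=3$. From $3t<21$ we get $t<7$, hence $h>20$.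

Let $\mathcal A\subseteq\mathcal C$ be the union of all three-element sets $F(E)$. Let $\Gamma$ be the graph on $\mathcal C$ whose edges are the two-element sets $F(E)$. The ends of an edge of $\Gamma$ have weight sum greater than $27-t$ and less than $21$. Consider the distance of a class from $\mathcal A$ in $\Gamma$.

* Distance $0$: the class lies in a three-element $F(E)$ with two others of weight at least $t$, so its weight is $<21-2t<9$.
* Distance $1$: weight $>(27-t)-(21-2t)=6+t>12$.
* Distance $2$: weight $<21-(6+t)=15-t<9$.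
* Distance $3$: weight $>(27-t)-(15-t)=12$.
* Distance $4$: weight $<21-12=9$.
* Distance $5$, hence any larger finite distance, does not occur. Let $x_0,\dots,x_5$ be a shortest path from $\mathcal A$, with $x_0\in T=F(E)$, where $T$ has three elements. Then $x_1,\dots,x_5\notin\mathcal A\supseteq T$, so the total weight is at least $w(T)+w(\{x_1,x_2\})+w(\{x_3,x_4\})+w(x_5)>20+20+20+6=66>63$.

So in the components of $\Gamma$ meeting $\mathcal A$ every weight is $<9$ or $>12$. Every edge there has weight sum strictly between $20$ and $21$; two weights below $9$ sum to less than $18$, and two weights above $12$ sum to more than $24$. So each edge there joins a weight $<9$ to a weight $>12$.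

By (ii), a class in $\mathcal C_1$ lies in no $F(E)$ with two or three elements: it is isolated in $\Gamma$ and not in $\mathcal A$. So the following definition is consistent. Put $\lambda=1$ on $\mathcal C_1$. On the components of $\Gamma$ meeting $\mathcal A$ put $\lambda=\frac13$ on classes of weight $<9$ and $\lambda=\frac23$ on classes of weight $>12$. Put $\lambda=\frac12$ on all remaining classes. Then $\lambda(F(E))=1$ for every $E$:

* if $m_E=1$, then $F(E)$ is one class of $\mathcal C_1$;
* if $m_E=3$, then $F(E)\subseteq\mathcal A$, all weights are $<9$, and $3\cdot\frac13=1$;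
* if $m_E=2$, then $F(E)$ is an edge of $\Gamma$, with sum $\frac13+\frac23$ in a component meeting $\mathcal A$, and $\frac12+\frac12$ otherwise.

By (6), $63=\sum_C\lambda(C)w(F(C))$, which lies strictly between $20\sum\lambda$ and $21\sum\lambda$. Hence $3<\sum\lambda<3.15$, that is, $18<6\sum\lambda<18.9$. But $6\sum\lambda$ is an integer, a contradiction.

**Step A4 ($r=2$).** We separate according to whether two sets $F(C)$ are disjoint. Now (7) gives $h+t>\frac58$ and $h\le D<\frac12$, so $t>\frac18$.

*Suppose $F(C_1)$ and $F(C_2)$ are disjoint for some $C_1,C_2$.* Their total weight is less than $1$, so there is a further class and $2h+t\le1$. Thus $h\le1-(h+t)<\frac38$ and $t>\frac58-\frac38=\frac14$. Two classes weigh more than $\frac12$, so all $m_C=1$, against (iv).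

*Suppose all sets $F(C)$ intersect pairwise.* Fix $C$. For every class $E$ there is $c\in F(E)\cap F(C)$, so $E\in F(c)$ with $c\in F(C)$. Thus the $m_C$ sets $F(c)$, $c\in F(C)$, cover $\mathcal C$, and $1\le m_CD<\frac{m_C}2$; hence $m_C\ge3$. Also $m_Ct<\frac12$ and $t>\frac18$ give $m_C<4$. So $m_C=3$ for all $C$. Let $q$ be the number of classes. By (6) with $\lambda\equiv1$, $qh\le3<\frac q2$, so $q\ge7$. From $qt\le1$ and $t>\frac18$ we get $q<8$. So $q=7$, $h\le\frac37$, $t\le\frac17$, and $h+t\le\frac47<\frac58$, a contradiction.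

**Step A5 (for $r\ge3$ we always have $d_3>2\alpha$).** This closes the case $r\ge3$. Since $\alpha=D-d_2$,
$$d_3-2\alpha=s+d_2-2D>\frac3{2r+1}+\frac1{r+1}-\frac2r=\frac{r^2-2r-2}{r(r+1)(2r+1)}>0\qquad(r\ge3).$$
For the numerator: $3r(r+1)+r(2r+1)-2(r+1)(2r+1)=r^2-2r-2$, which is $1$ at $r=3$ and increases for $r\ge1$. So for $r\ge3$ the assumption $s>c_r$ is refuted by A1 and A2 (if $r\ge4$) or by A1 and A3 (if $r=3$). For $r=2$, Step A4 refutes it when $d_3>2\alpha$.

## 9. The case $r=2$, $d_3\le2\alpha$: two blocks and an involution on classes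

What fails now is Step A0. In the pentagon template, $nD=4p+1$ and $nd_2=3p-1$, so $n\alpha=p+2$ and $nd_3=2p\le2n\alpha$; and indeed $N_3(x)=B_1\cup B_4$, for $x\in B_0$, meets two classes. So we use a coarser partition first. In the pentagon template it will be $\{S,\ \bigcup B_i\}$, and inside $\bigcup B_i$ each $H(x)$ misses exactly one class. We show that a similar structure is forced, and that then $s>\frac58$ leaves no room.

So let $r=2$, $s>\frac58$ and $d_3\le2\alpha$. We have $D<\frac12$, $d_2>\frac13$ and, by (3), $\alpha<\frac16$. Moreover $d_3-\alpha=s-D>\frac18$, so $\alpha\ge d_3-\alpha>\frac18$ and $d_3=(d_3-\alpha)+\alpha>\frac14$. Consequently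
$$2d_3>\frac12>D,\qquad d_2>\frac13>2\alpha.\tag{8}$$

**Step B1 (blocks).** We define the coarse partition and show that it has at most two parts. Write $x\,R\,x'$ if $N_3(x)\cap N_3(x')\ne\emptyset$. We claim
$$x\,R\,x'\iff N_2(x)\cap N_2(x')\neq\emptyset.\tag{9}$$
If $u\in N_2(x)\cap N_2(x')$, then $x,x'\in N_2(u)$, so $N_3(x)\cup N_3(x')\subseteq H(u)$, which has size at most $D<2d_3$. So $N_3(x)$ and $N_3(x')$ meet. Conversely, if $y\in N_3(x)\cap N_3(x')$, then $N_2(x)\cup N_2(x')\subseteq H(y)$, so
$$|N_2(x')\setminus N_2(x)|\le D-d_2=\alpha,\tag{10}$$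
and since $d_2>\alpha$ the sets $N_2(x),N_2(x')$ meet.

The relation $R$ is reflexive (as $N_3(x)\ne\emptyset$) and symmetric. It is transitive: if $x\,R\,x'\,R\,x''$, then by (10) at most $\alpha$ of $N_2(x')$ lies outside $N_2(x)$ and at most $\alpha$ outside $N_2(x'')$, so $|N_2(x)\cap N_2(x')\cap N_2(x'')|\ge d_2-2\alpha>0$, and $x\,R\,x''$ by (9). Call the equivalence classes of $R$ *blocks*. By (9), for different blocks $X$ the sets $N_2(X)$ are disjoint. Each is larger than $\frac13$. So there are at most two blocks.

**Step B2 (how $G_2$ and $G_3$ act on blocks).** We show that each of the two colors induces an involution of the set of blocks. If $u,u'\in N_2(x)$, then $x\in N_2(u)\cap N_2(u')$, so $u\,R\,u'$ by (9). If $y,y'\in N_3(x)$, then $x\in N_3(y)\cap N_3(y')$, so $y\,R\,y'$. So each $N_2(x)$ and each $N_3(x)$ lies in one block. Vertices in the same block have intersecting $N_2$'s and intersecting $N_3$'s, so these blocks depend only on the block of $x$: for each block $X$ there are blocks $\rho(X)\supseteq N_2(X)$ and $\sigma(X)\supseteq N_3(X)$.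 If $x\in X$ and $u\in N_2(x)\subseteq\rho(X)$, then $x\in N_2(u)\subseteq\rho(\rho(X))$, so $\rho(\rho(X))=X$; similarly for $\sigma$. So $\rho$ and $\sigma$ are involutions (possibly the identity) of a set with at most two elements, and hence they commute. Also $H(x)=N_2(N_3(x))\subseteq\rho\sigma(X)$ for $x\in X$.

**Step B3 (there are exactly two blocks).** We exclude a single block by averaging. If there were one block, any $x,x'$ would have some $y\in N_3(x)\cap N_3(x')$, and then $N_2(y)\subseteq H(x)\cap H(x')$, so $|H(x)\cap H(x')|\ge d_2>\frac13$. But $w\in H(x)\cap H(x')$ if and only if $x,x'\in H(w)$, so the average of $|H(x)\cap H(x')|$ over $(x,x')\in V^2$ equals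
$$\frac1n\sum_w|H(w)|^2\le D^2<\frac14,$$
a contradiction. So there are two blocks $L,S$, with $\ell:=|L|\ge\frac12>D$ and $|S|\le\frac12$. Each block $X$ contains some $N_2(u)$: take $x\in X$ and $u\in N_2(x)$; then $x\in N_2(u)$, and $N_2(u)$ lies in one block. So $|X|\ge d_2$, and in particular
$$\ell\le1-d_2<\frac23.\tag{11}$$

**Step B4 ($\rho$ and $\sigma$ fix $L$).** We show that the two blocks are not connected by color $2$ or $3$. Let $K=\rho\sigma(L)$. As $\rho$ and $\sigma$ are commuting involutions, $\sigma(K)=\rho(L)$ and $\rho(K)=\sigma(L)$. Let $x\in K$ and $w\in L$. By Lemma 1, $w\in H(x)$ if and only if $N_2(w)\subseteq\rho(L)$ and $N_3(x)\subseteq\sigma(K)=\rho(L)$ meet. Also $w\in H(x)$ if and only if $N_3(w)\subseteq\sigma(L)$ and $N_2(x)\subseteq\rho(K)=\sigma(L)$ meet.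

Suppose $\rho(L)=S$. Then $N_2(w),N_3(x)\subseteq S$, and $d_2+d_3=s>\frac12\ge|S|$, so they always meet. If $\sigma(L)=S$, then $N_3(w)$ and $N_2(x)$ always meet for the same reason. In either case $L\subseteq H(x)$, so $|H(x)|\ge\frac12>D$, a contradiction. Hence $\rho(L)=\sigma(L)=L$, and so $\rho(S)=\sigma(S)=S$.

In particular $N_2(x),N_3(x),H(x)\subseteq L$ for $x\in L$, while $H(x)\subseteq S$ for $x\in S$. As the sets $H(x)$ are nonempty, every $\equiv$-class lies inside one block.

**Step B5 (inside $L$, each $H(x)$ misses exactly one class).** This gives the involution on classes. Let $v\in L$. Then $L\setminus H(v)\ne\emptyset$, since $|H(v)|\le D<\ell$. Let $x,x'\in L\setminus H(v)$. Then $v\notin H(x)\cup H(x')$, so by Lemma 1 both $N_3(x)$ and $N_3(x')$ lie in $L\setminus N_2(v)$, which has size at most $\ell-d_2$. By (11),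
$$|N_3(x)\cap N_3(x')|\ge2d_3-(\ell-d_2)\ge2d_3-(1-2d_2)=2s-1>\frac14>\alpha,$$
so $x\equiv x'$ by Lemma 3(a). Now $H(v)$ is a union of classes, and so is $L$. So $L\setminus H(v)$ is a nonempty union of classes contained in one class: it is exactly one class.

Let $L_1,\dots,L_k$ be the $\equiv$-classes in $L$. Since $H(x)$ depends only on the class of $x$, there is a map $i\mapsto i'$ with
$$H(x)=L\setminus L_{i'}\qquad(x\in L_i).$$
It is an involution: if $x\in L_i$ and $y\in L_{i'}$, then $y\notin H(x)$, so $x\notin H(y)=L\setminus L_{(i')'}$, hence $(i')'=i$. Since $H(x)\ne\emptyset$, we have $k\ge2$. Given $x\in L$, choose $v\in L\setminus H(x)$; the sets $N_2(v),N_3(x)\subseteq L$ are disjoint, so $\ell\ge s>\frac58$.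

Put $\ell_i=|L_i|$. For $x\in L_{i'}$ we have $|H(x)|=\ell-\ell_i$, so
$$\ell-\ell_i\le D<\frac12,\qquad \ell_i\ge\ell-D\ge s-D>\frac18.\tag{12}$$
Summing over $i$ gives $\ell\ge k(\ell-D)$, so $\ell\le\frac{kD}{k-1}<\frac k{2(k-1)}$. For $k\ge5$ this gives $\ell<\frac58$, a contradiction. So $k\in\{2,3,4\}$.

**Step B6 (index sets).** We record which classes the neighborhoods meet, and collect the constraints needed to exclude $k=2,3,4$. For $x\in L$ and $a\in\{2,3\}$ let
$$J_a(x)=\{i:N_a(x)\cap L_i\neq\emptyset\}.$$
Suppose $i\in J_3(x)$ and $i'\in J_2(x)$. Choose $y\in N_3(x)\cap L_i$ and $z\in N_2(x)\cap L_{i'}$. Then $x\in N_3(y)$, so $z\in N_2(N_3(y))=H(y)=L\setminus L_{i'}$, a contradiction. Hence $J_2(x)$ is disjoint from $J_3(x)'=\{i':i\in J_3(x)\}$. As $i\mapsto i'$ is a bijection, the numbers of elements of $J_2(x)$ and $J_3(x)$ add up to at most $k$. Further: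

* The $L_i$ with $i\in J_2(x)$ contain $N_2(x)$, so they have total weight at least $d_2>\frac13$. Those with $i\in J_3(x)$ have total weight at least $d_3>\frac14$. In particular $J_2(x)$ and $J_3(x)$ are nonempty.
* Each $i$ lies in some $J_2(x)$ and in some $J_3(x)$ with $x\in L$: take $v\in L_i$ and $x\in N_2(v)\subseteq L$ or $x\in N_3(v)\subseteq L$.
* The sets $J_2(x)$, $x\in L$, pairwise intersect, because the sets $N_2(x)\subseteq L$ for $x$ in the block $L$ pairwise intersect by (9).

**Step B7 ($k=2$).** All $J_2(x)$ and $J_3(x)$ have one element. Each $i$ lies in some $J_2(x)$, which must be $\{i\}$, so $\ell_i>\frac13$ for $i=1,2$. Then $\ell>\frac23$, against (11).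

**Step B8 ($k=3$).** By (12), any two of the $\ell_i$ sum to less than $\frac12$. If every $J_3(x)$, $x\in L$, had one element, then all $\ell_i\ge d_3>\frac14$, a contradiction. So some $J_3(x)$ has two elements, and $J_2(x)$ has one; say $J_2(x)=\{1\}$. Then $\ell_1>\frac13$, and therefore $\ell_2,\ell_3<\frac12-\frac13=\frac16$.

All sets $J_2$ meet $\{1\}$, so all contain $1$. Some $J_2(y)$ contains $2$. It has at most two elements, since $J_3(y)$ is nonempty; so $J_2(y)=\{1,2\}$ and $J_3(y)$ has one element. By weight, since $\ell_2,\ell_3<\frac16<\frac14$, we have $J_3(y)=\{1\}$. As $J_3(y)'$ is disjoint from $J_2(y)$, we get $1'\notin\{1,2\}$, so $1'=3$. In the same way, some $J_2(z)$ contains $3$; then $J_2(z)=\{1,3\}$, $J_3(z)=\{1\}$, $1'\notin\{1,3\}$ and $1'=2$. This is a contradiction.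

**Step B9 ($k=4$).** By (12), any three of the $\ell_i$ sum to less than $\frac12$ and each $\ell_i>\frac18$, so each $\ell_i<\frac12-\frac28=\frac14$. By weight, $J_2(x)$ and $J_3(x)$ each have at least two elements. Their numbers of elements sum to at most $4$, so both have exactly two, and $J_3(x)'$ is the complement of $J_2(x)$.

The sets $J_2(x)$, $x\in L$, are pairwise intersecting $2$-sets with union $\{1,2,3,4\}$. They share a common element. For suppose not; let $\{a,b\}$ be one of them. One that misses $a$ has the form $\{b,c\}$, and one that misses $b$ contains $a$ and must meet $\{b,c\}$, so it is $\{a,c\}$. A $2$-set with an element outside $\{a,b,c\}$ has at most one element in $\{a,b,c\}$ and misses one of $\{a,b\},\{b,c\},\{a,c\}$. So all the sets lie in $\{a,b,c\}$, and their union is not $\{1,2,3,4\}$.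

So let $a\in J_2(x)$ for all $x\in L$. Then $a\notin J_3(x)'$, that is, $a'\notin J_3(x)$, for all $x\in L$. But every index lies in some $J_3(x)$, a contradiction.

All values of $k$ are excluded, so for $r=2$ the assumption $s>\frac58$ is impossible also when $d_3\le2\alpha$. Together with Section 8 this proves $\delta(G_2)+\delta(G_3)\le c_rn$ for all $r\ge2$. Section 4 shows that $c_r$ is best possible, and Theorem 1 is proved. $\blacksquare$
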